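\title{A gap in the character spectrum of a singular cardinal}

\begin{abstract}
The character of a uniform ultrafilter on an infinite cardinal $\lambda$ is the least size of a family that generates it modulo sets of size less than $\lambda$, and the character spectrum $\mathrm{Sp}_\chi(\lambda)$ is the set of all such characters. We show that, relative to a supercompact cardinal, it is consistent that $\mathrm{Sp}_\chi(\lambda)$ is not convex for some singular cardinal $\lambda$. In our models the spectrum consists of exactly two cardinals $\mu<2^\lambda$ with $2^\lambda>\mu^+$. The main tool is a formula, valid after adding $\mu$ Cohen subsets of a small cardinal, which expresses the character of every uniform ultrafilter on $\lambda$ as the size of an ultrapower of $\mu$. When $\mu$ is a singular strong limit cardinal of suitable cofinality, this size is either $\mu$ or $2^\mu$.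
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\lambda$ be an infinite cardinal. An ultrafilter $U$ on $\lambda$ is \emph{uniform} if every member of $U$ has size $\lambda$. For $A,B\subseteq\lambda$ write $A\subseteq^*B$ if $|A\setminus B|<\lambda$. A \emph{base} for $U$ is a family $\mathcal A\subseteq U$ such that for every $B\in U$ there is $A\in\mathcal A$ with $A\subseteq^*B$, and the \emph{character} $\mathrm{Ch}(U)$ is the least size of a base for $U$. A uniform ultrafilter contains the complement of every set of size less than $\lambda$, so $A\in U$ and $A\subseteq^*B$ imply $B\in U$. A base therefore determines $U$, and $\mathrm{Ch}(U)$ measures how many sets are needed to specify $U$. The \emph{character spectrum} $\mathrm{Sp}_\chi(\lambda)$ is the set of cardinals of the form $\mathrm{Ch}(U)$ with $U$ a uniform ultrafilter on $\lambda$; the subscript is only a label for ``character''. The spectrum is nonempty, because every ultrafilter containing all complements of sets of size less than $\lambda$ is uniform.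

It is known that $\mathrm{Sp}_\chi(\lambda)\subseteq(\lambda,2^\lambda]$, and the argument is worth recalling because it contains the germ of our lower bounds. The upper bound holds since $U$ is a base for itself. For the lower bound, say that $X\subseteq\lambda$ \emph{splits} $A$ if $|A\cap X|=|A\setminus X|=\lambda$. No set $X$ splits all members of a base, since one of $X$ and $\lambda\setminus X$ is in $U$ and so almost contains a member of the base. On the other hand, any family of at most $\lambda$ sets of size $\lambda$ is split by a single set: list the family as $\langle A_i:i<\lambda\rangle$ with every member repeated $\lambda$ times, choose recursively distinct points $x_i,y_i\in A_i$ different from all earlier $x_j,y_j$, and let $X=\{x_i:i<\lambda\}$.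

A set $S$ of cardinals is \emph{convex} if $\mu\in S$ whenever $\mu_1<\mu<\mu_2$ are cardinals and $\mu_1,\mu_2\in S$. If $2^\lambda=\lambda^+$, then $\mathrm{Sp}_\chi(\lambda)=\{\lambda^+\}$, and if $2^\lambda=\lambda^{++}$, the spectrum is a subset of $\{\lambda^+,\lambda^{++}\}$; in both cases it is convex for lack of room. The following question comes from the paper \cite{GMS} of Garti, Magidor and Shelah.

\begin{quote}
Assume $\lambda>\operatorname{cf}(\lambda)$. Is it possible that $\mathrm{Sp}_\chi(\lambda)$ is not convex?
\end{quote}

Nothing in the definition relates the characters of two different ultrafilters, so one would guess that the answer is yes. The difficulty is an asymmetry: to put a cardinal into the spectrum one constructs a single ultrafilter, but to keep a cardinal out one has to say something about the character of \emph{every} uniform ultrafilter on $\lambda$. We confirm the guess by computing all characters at once. Below, $\kappa^{+\rho}$ is the $\rho$-th successor of $\kappa$, and regular cardinals are infinite.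

\begin{theorem}\label{thm:main}
Let $\rho\ge2$ be an ordinal, and let $W$ be a model of ZFC in which $\kappa$ is supercompact, $2^\kappa\ge\kappa^{+\rho}$, $\tau<\kappa$ is regular, and $\sigma=\sigma^{<\sigma}<\kappa$ is infinite (for example $\tau=\sigma=\omega$). Then $W$ has a forcing extension with a singular cardinal $\lambda<\kappa$, $\operatorname{cf}(\lambda)=\tau$, such that
\[
\mathrm{Sp}_\chi(\lambda)=\{\kappa,2^\lambda\}\qquad\text{and}\qquad 2^\lambda\ge\kappa^{+\rho}.
\]
In particular $\kappa^+\notin\mathrm{Sp}_\chi(\lambda)$, and $\mathrm{Sp}_\chi(\lambda)$ is not convex. If $2^\kappa=\kappa^{+\rho}$ in $W$, then $\mathrm{Sp}_\chi(\lambda)=\{\kappa,\kappa^{+\rho}\}$.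
\end{theorem}

The cardinal $\sigma$ is a parameter of the construction: the last step adds Cohen subsets of $\sigma$. Models $W$ as in the theorem are obtained from any supercompact cardinal (Lemma~\ref{lem:W}), which gives the answer to the question.

\begin{corollary}\label{cor:answer}
If ZFC with a supercompact cardinal is consistent, then so is ZFC with a singular cardinal $\lambda$ such that $\mathrm{Sp}_\chi(\lambda)$ is not convex.
\end{corollary}

The proof has three parts. Section~\ref{sec:cohen} shows in ZFC that after adding $\mu$ Cohen subsets of a small cardinal $\sigma$, the character of each uniform ultrafilter $U$ on $\lambda$ is the size of the ultrapower of $\mu$ formed from ground model functions. This converts the problem into cardinal arithmetic. Section~\ref{sec:dichotomy} shows that if $\mu$ is a strong limit cardinal with $\sigma<\operatorname{cf}(\mu)\le\lambda$, then the ultrapower has size $\mu$ or $2^\mu$ and nothing in between. A gap appears if $2^\mu>\mu^+$, that is, if the singular cardinals hypothesis fails at $\mu$, and if both sizes occur. Section~\ref{sec:model} arranges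 this, using a forcing that changes the cofinality of a supercompact cardinal to a prescribed regular cardinal; a full proof of its properties is given in Section~\ref{sec:magidor}.

\section{Conventions on forcing and large cardinals}\label{sec:prelim}

We write $q\le p$ if $q$ is stronger than $p$, and say that $p$ \emph{decides} a statement $\varphi$ of the forcing language if $p\Vdash\varphi$ or $p\Vdash\neg\varphi$. Let $P\in V$ be a forcing, $G$ a $V$-generic filter on $P$, and $\sigma$ an infinite cardinal. The following textbook facts are used.

\begin{itemize}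
\item[(F1)] $p\Vdash\varphi$ if and only if the conditions forcing $\varphi$ are dense below $p$. If $D\subseteq P$ is in $V$ and closed downward, then $p\Vdash\dot G\cap D\ne\emptyset$ if and only if $D$ is dense below $p$, and $p\Vdash\dot G\cap D=\emptyset$ if and only if no extension of $p$ is in $D$.
\item[(F2)] If $P$ is \emph{$\sigma$-closed} (decreasing sequences of length $<\sigma$ have lower bounds), then $P$ adds no sequences of ordinals of length $<\sigma$, so regular cardinals $\le\sigma$ stay regular.
\item[(F3)] If $P$ is \emph{$\sigma^+$-c.c.} (antichains have size $\le\sigma$), $I\in V$, and $f\in V[G]$ maps $I$ to the ordinals, then there is $F\in V$ with $f(i)\in F(i)$ and $|F(i)|\le\sigma$ for all $i\in I$. Hence regular cardinals $>\sigma$ stay regular, and every set of ordinals of size $\gamma$ in $V[G]$ is contained in a set in $V$ of size $\le\gamma\cdot\sigma$.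
\item[(F4)] (Nice names.) Every $A\subseteq\lambda$ in $V[G]$ has the form $a[G]=\{\nu<\lambda:a(\nu)\cap G\ne\emptyset\}$ for a function $a\in V$ from $\lambda$ to the set of antichains of $P$.
\item[(F5)] (Products.) A generic filter on $P_0\times P_1$ has the form $G_0\times G_1$, where $G_1$ is $V$-generic for $P_1$ and $G_0$ is $V[G_1]$-generic for $P_0$.
\item[(F6)] $\mathrm{Fn}(I,2,{<}\sigma)$ is the set of partial functions from $I$ to $2$ of size $<\sigma$, ordered by reverse inclusion. If $\sigma^{<\sigma}=\sigma$, then $\sigma$ is regular and $\mathrm{Fn}(I,2,{<}\sigma)$ is $\sigma$-closed and, by the $\Delta$-system lemma, $\sigma^+$-c.c. By (F2) and (F3) it preserves all cofinalities and cardinals.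
\end{itemize}

A cardinal $\alpha$ is \emph{measurable} if it is uncountable and carries a nonprincipal ultrafilter that is $\alpha$-complete, that is, closed under intersections of fewer than $\alpha$ members. Such an ultrafilter is uniform, and every function from $\alpha$ into a smaller ordinal is constant on one of its members. A cardinal $\kappa$ is \emph{$\nu$-supercompact} if there is an elementary embedding $j:V\to M$ into a transitive class, with critical point $\kappa$ and $j(\kappa)>\nu$, such that $M$ contains every $\nu$-sequence of its elements; $\kappa$ is \emph{supercompact} if it is $\nu$-supercompact for all $\nu$.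

\section{Characters after adding Cohen sets}\label{sec:cohen}

Let $V\subseteq V[G]$, let $U\in V[G]$ be an ultrafilter on $\lambda$, and put $U_0=U\cap V$. This is an ultrafilter on the Boolean algebra $\mathcal P(\lambda)^V$, and it need not belong to $V$. For a set $Q\in V$, let $({}^\lambda Q)^V/U_0$ be the set of classes of functions $f:\lambda\to Q$ in $V$ modulo
\[
f\equiv f'\iff\{\nu<\lambda:f(\nu)=f'(\nu)\}\in U_0 .
\]
Its size, computed in $V[G]$, depends only on $U_0$ and $|Q|^V$.

\begin{theorem}\label{thm:formula}
Let $\sigma=\sigma^{<\sigma}<\lambda$ be infinite cardinals and $2^\lambda<\mu=\mu^\sigma$. Let $G$ be $V$-generic for $P=\mathrm{Fn}(\mu\times\lambda,2,{<}\sigma)$. In $V[G]$, every uniform ultrafilter $U$ on $\lambda$ satisfies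
\[
\mathrm{Ch}(U)=\bigl|({}^\lambda\mu)^V/(U\cap V)\bigr| .
\]
\end{theorem}

Throughout this section $\sigma,\lambda,\mu,P,G$ are as in the theorem. By (F6) cardinals and cofinalities are preserved. Let $g=\bigcup G:\mu\times\lambda\to2$, and think of $g$ as an array of zeros and ones whose rows are indexed by $\xi<\mu$ and whose columns are indexed by $\nu<\lambda$. Each row defines a generic subset of $\lambda$, but there are only $\mu$ rows. More generic subsets are obtained by choosing one cell in each column: for $f\in({}^\lambda\mu)^V$ and $\varepsilon<2$ let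
\[
C^\varepsilon_f=\{\nu<\lambda:g(f(\nu),\nu)=\varepsilon\}.
\]
Then $C^0_f=\lambda\setminus C^1_f$, so an ultrafilter contains one of the two sets, and a base must contain a set that $C^1_f$ does not split.

\subsection{The simplest sets}

The following computation shows why an ultrapower appears.

\begin{example}\label{ex:simple}
Let $\sigma=\omega$, so that conditions are finite. Take $X\in\mathcal P(\lambda)^V$, functions $f,f'\in({}^\lambda\mu)^V$ and $\varepsilon,\varepsilon'<2$, and let $Y=\{\nu\in X:f(\nu)\ne f'(\nu)\}$. We claim that $X\cap C^\varepsilon_f\subseteq^*C^{\varepsilon'}_{f'}$ implies $|Y|<\lambda$. Suppose $|Y|=\lambda$. Given a condition $p$ and a set $Z\in V$ with $|Z|<\lambda$, pick $\nu\in Y\setminus Z$ such that $p$ mentions no cell of column $\nu$. The cells $(f(\nu),\nu)$ and $(f'(\nu),\nu)$ are different, so $p$ can be extended by giving them the values $\varepsilon$ and $1-\varepsilon'$. By density, $(X\cap C^\varepsilon_f)\setminus C^{\varepsilon'}_{f'}$ is contained in no such $Z$, and by (F3) it has size $\lambda$.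

Now let $U\in V[G]$ be uniform, and try to generate the sets $C^{\varepsilon'}_{f'}\in U$ by sets of the form $X\cap C^\varepsilon_f\in U$. If $X\cap C^\varepsilon_f\subseteq^*C^{\varepsilon'}_{f'}$, then $X\setminus Y\in U_0$ by the claim, so $f\equiv f'$: every class modulo $U_0$ needs its own generator. Conversely, if $f\equiv f'$ and $C^{\varepsilon'}_{f'}\in U$, then for $X=\{\nu:f(\nu)=f'(\nu)\}$ we have $X\cap C^{\varepsilon'}_f=X\cap C^{\varepsilon'}_{f'}\in U$: one function from each class, together with the at most $(2^\lambda)^V<\mu$ sets $X\in U_0$, is enough. The number of generators needed is thus the number of classes.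
\end{example}

A general subset $A$ of $\lambda$ in $V[G]$ is not of the form $X\cap C^\varepsilon_f$, and it may depend on $\lambda$ many rows. What survives is a column-by-column bound: the statement $\nu\in A$ depends on at most $\sigma$ cells, hence on at most $\sigma$ cells of column $\nu$.

\subsection{Codes and supports}

Let $\mathcal N\in V$ be the set of antichains of $P$. Since $|P|\le\mu^\sigma=\mu$ and antichains have size at most $\sigma$, we have $|\mathcal N|\le\mu^\sigma=\mu$, and singletons give $|\mathcal N|=\mu$. A \emph{code} is a function $a:\lambda\to\mathcal N$ in $V$; by (F4) every subset of $\lambda$ in $V[G]$ is $a[G]$ for some code $a$. The \emph{support} of $a$ in column $\nu$ is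
\[
S_a(\nu)=\{\xi<\mu:(\xi,\nu)\in\operatorname{dom}(q)\text{ for some }q\in a(\nu)\},\qquad|S_a(\nu)|\le\sigma .
\]
On the columns where $f$ avoids the support, $C^1_f$ splits $a[G]$.

\begin{lemma}\label{lem:split}
Let $a$ be a code, $f\in({}^\lambda\mu)^V$, $\varepsilon<2$, and $Y=\{\nu<\lambda:f(\nu)\notin S_a(\nu)\}\in V$. If $|a[G]\cap Y|=\lambda$, then $|(a[G]\cap Y)\setminus C^\varepsilon_f|=\lambda$.
\end{lemma}

\begin{proof}
Suppose that $|a[G]\cap Y|=\lambda$ while $(a[G]\cap Y)\setminus C^\varepsilon_f$ has size $\gamma<\lambda$. By (F3) the latter set is contained in some $Z\in V$ with $|Z|\le\gamma\cdot\sigma<\lambda$. Let $p\in G$ force $(a[\dot G]\cap Y)\setminus C^\varepsilon_f\subseteq Z$, and in $V$ let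
\[
Y'=\{\nu\in Y\setminus Z:\text{some }q\in a(\nu)\text{ is compatible with }p\}.
\]
If $\nu\in(a[G]\cap Y)\setminus Z$, then some $q\in a(\nu)$ lies in $G$ and so is compatible with $p$. Thus $Y'\supseteq(a[G]\cap Y)\setminus Z$, and $|Y'|=\lambda$. Since $|\operatorname{dom}(p)|<\sigma<\lambda$, there is $\nu\in Y'$ such that $p$ mentions no cell of column $\nu$. Let $q\in a(\nu)$ be compatible with $p$. As $\nu\in Y$, the cell $(f(\nu),\nu)$ is not in $\operatorname{dom}(q)$ either. Hence
\[
r=p\cup q\cup\{((f(\nu),\nu),1-\varepsilon)\}
\]
is a condition below $p$. It forces $\nu\in a[\dot G]$ because $r\le q\in a(\nu)$, and it forces $\nu\notin C^\varepsilon_f$. Since $\nu\in Y\setminus Z$, this contradicts the choice of $p$.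
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
Work in $V[G]$. Let $U$ be uniform, $U_0=U\cap V$, and $\mu_U=|({}^\lambda\mu)^V/U_0|$. Constant functions give $\mu_U\ge\mu>(2^\lambda)^V$.

\emph{Lower bound.} First observe:
\begin{equation}\label{eq:capture}
\text{if }a[G]\in U\text{ and }a[G]\subseteq^*C^\varepsilon_f,\text{ then }\{\nu:f(\nu)\in S_a(\nu)\}\in U_0 .
\end{equation}
Otherwise the complementary set $Y$ of Lemma~\ref{lem:split} is in $U$, so $a[G]\cap Y\in U$ has size $\lambda$ by uniformity, and the lemma gives $|a[G]\setminus C^\varepsilon_f|=\lambda$.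

It remains to count how many classes one code can capture. In $V$, fix for each code $a$ a function $e_a:\lambda\times\sigma\to\mu$ with $S_a(\nu)\subseteq\{e_a(\nu,\eta):\eta<\sigma\}$ for all $\nu$. Let $\{a_i[G]:i<\mathrm{Ch}(U)\}$ be a base for $U$, with each $a_i$ a code. Given $f\in({}^\lambda\mu)^V$, one of $C^0_f,C^1_f$ is in $U$, so there are $i(f)<\mathrm{Ch}(U)$ and $\varepsilon<2$ with $a_{i(f)}[G]\subseteq^*C^\varepsilon_f$. Let $k_f(\nu)$ be the least $\eta<\sigma$ with $e_{a_{i(f)}}(\nu,\eta)=f(\nu)$ if there is one, and $0$ otherwise. Then $k_f\in({}^\lambda\sigma)^V$, since it is defined from the two functions $f$ and $e_{a_{i(f)}}$ of $V$, and by \eqref{eq:capture}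
\[
f(\nu)=e_{a_{i(f)}}(\nu,k_f(\nu))\qquad\text{for $U_0$-almost all }\nu .
\]
So $i(f)=i(f')$ and $k_f=k_{f'}$ imply $f\equiv f'$, and the map $f\mapsto(i(f),k_f)$ is injective on a set of representatives. Since $(\sigma^\lambda)^V=(2^\lambda)^V$, we get $\mu_U\le\mathrm{Ch}(U)\cdot(2^\lambda)^V$, and $\mu_U>(2^\lambda)^V$ yields $\mu_U\le\mathrm{Ch}(U)$.

\emph{Upper bound.} Codes are themselves functions on $\lambda$ into a set of size $\mu$, and equivalent codes define sets that agree on a member of $U_0$. Let $T$ be a set of representatives for $({}^\lambda\mathcal N)^V/U_0$; then $|T|=\mu_U$, because $|\mathcal N|=\mu$ in $V$. Let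
\[
\mathcal B=\{X\cap a[G]:X\in U_0,\ a\in T,\ a[G]\in U\}\subseteq U .
\]
Given $B=b[G]\in U$, take $a\in T$ with $a\equiv b$ and let $X=\{\nu:a(\nu)=b(\nu)\}\in U_0$. Then $X\cap a[G]=X\cap B\in U$. So $a[G]\in U$, the set $X\cap a[G]$ is in $\mathcal B$, and it is contained in $B$. Thus $\mathcal B$ is a base, and $|\mathcal B|\le(2^\lambda)^V\cdot\mu_U=\mu_U$.
\end{proof}

\begin{remark}\label{rem:hyp1}
The hypothesis $\sigma<\lambda$ is used in Lemma~\ref{lem:split}, to cover small sets and to find a free column; $\mu^\sigma=\mu$ gives $|\mathcal N|=\mu$ in the upper bound; and $2^\lambda<\mu$ absorbs the factor $(2^\lambda)^V$ in both bounds. The theorem places all characters in the interval $[\mu,(\mu^\lambda)^V]$. If $\mu^\lambda=\mu$ in $V$, then $\mathrm{Sp}_\chi(\lambda)=\{\mu\}$ in $V[G]$, so the interesting case is $\mu^\sigma=\mu<\mu^\lambda$.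
\end{remark}

\section{Ultrapowers of a singular strong limit cardinal}\label{sec:dichotomy}

Let $\mu$ be a strong limit cardinal above $\lambda$ and $\theta=\operatorname{cf}(\mu)$. If $\theta\le\sigma$, then $\mu^\sigma>\mu$ by K\"onig's theorem, and Theorem~\ref{thm:formula} does not apply. If $\theta>\lambda$, then every function from $\lambda$ to $\mu$ is bounded, so $\mu^\lambda=\mu$ and the spectrum is a singleton. This leaves $\sigma<\theta\le\lambda$. In that range the size of the ultrapower depends on whether functions from $\lambda$ to $\mu$ are bounded almost everywhere, which is a property of $U$ and $\theta$.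

An ultrafilter $U$ on $\lambda$ is \emph{$\theta$-indecomposable} if every $f:\lambda\to\theta$ is bounded below $\theta$ on some set in $U$. For example, if $\lambda>\theta$ is measurable, a $\lambda$-complete nonprincipal ultrafilter on $\lambda$ is $\theta$-indecomposable. In the other direction, no uniform ultrafilter on $\lambda$ is $\operatorname{cf}(\lambda)$-indecomposable: if $\langle\lambda_i:i<\operatorname{cf}(\lambda)\rangle$ is increasing and cofinal in $\lambda$, then $\nu\mapsto\min\{i:\nu<\lambda_i\}$ is bounded only on bounded subsets of $\lambda$.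

\begin{theorem}\label{thm:dichotomy}
Let $\sigma=\sigma^{<\sigma}$ be infinite, $\mu$ a strong limit cardinal, $\theta=\operatorname{cf}(\mu)$, and $\sigma<\theta\le\lambda<\mu$. Let $G$ be $V$-generic for $P=\mathrm{Fn}(\mu\times\lambda,2,{<}\sigma)$. Then cardinals and cofinalities are preserved, $(2^\lambda)^{V[G]}=(2^\mu)^V$, and the following hold in $V[G]$.
\begin{enumerate}
\item[(a)] For every uniform ultrafilter $U$ on $\lambda$, $\mathrm{Ch}(U)=\mu$ if $U$ is $\theta$-indecomposable, and $\mathrm{Ch}(U)=2^\lambda$ otherwise.
\item[(b)] $\mathrm{Sp}_\chi(\lambda)\subseteq\{\mu,2^\lambda\}$ and $2^\lambda\in\mathrm{Sp}_\chi(\lambda)$.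
\item[(c)] If $V$ has a $\theta$-indecomposable uniform ultrafilter on $\lambda$, then $\mathrm{Sp}_\chi(\lambda)=\{\mu,2^\lambda\}$.
\end{enumerate}
\end{theorem}

\begin{proof}
\emph{Arithmetic in $V$.} Fix an increasing sequence $\langle\mu_\xi:\xi<\theta\rangle$ of cardinals cofinal in $\mu$. A function from an ordinal $\zeta<\theta$ to $\mu$ maps into some $\mu_\xi$, and $\mu_\xi^{|\zeta|}<\mu$ since $\mu$ is a strong limit. Hence $|{}^{<\theta}\mu|=\mu$, and $\mu^\sigma=\mu$ because $\sigma<\theta$. Also $2^\lambda<\mu$, so Theorem~\ref{thm:formula} applies. A set $X\subseteq\mu$ is determined by $\langle X\cap\mu_\xi:\xi<\theta\rangle$, and there are only $\mu$ bounded subsets of $\mu$; so $2^\mu\le\mu^\theta\le\mu^\lambda\le2^\mu$, and these three powers are equal.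

\emph{The value of $2^\lambda$ in $V[G]$.} Preservation is (F6). There are $(\mu^\lambda)^V$ codes, so $(2^\lambda)^{V[G]}\le(\mu^\lambda)^V$. For the converse, the sets $\{\nu<\sigma:g(\xi,\nu)=1\}$, $\xi<\mu$, are pairwise distinct: given $\xi\ne\xi'$ and a condition $p$, some column $\nu<\sigma$ is not mentioned by $p$, and $p$ can be extended by different values at $(\xi,\nu)$ and $(\xi',\nu)$. So in $V[G]$ we have $2^\sigma\ge\mu$, and $2^\lambda=(2^\sigma)^\lambda\ge\mu^\lambda\ge(\mu^\lambda)^V$. Therefore $(2^\lambda)^{V[G]}=(\mu^\lambda)^V=(2^\mu)^V$.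

\emph{Indecomposability is decided by ground model functions.} Let $U\in V[G]$ be an ultrafilter on $\lambda$ and $U_0=U\cap V$. We claim:
\begin{equation}\label{eq:ground}
\begin{array}{l}
U\text{ is $\theta$-indecomposable if and only if every }h:\lambda\to\theta\text{ in }V\\
\text{is bounded below $\theta$ on a set in }U_0 .
\end{array}
\end{equation}
If $U$ is $\theta$-indecomposable and $h\in V$, then $\{\nu:h(\nu)<\xi\}\in U$ for some $\xi<\theta$, and this set is in $V$. Conversely, let $f:\lambda\to\theta$ be in $V[G]$. By (F3) there is $F\in V$ with $f(\nu)\in F(\nu)\subseteq\theta$ and $|F(\nu)|\le\sigma$. As $\sigma<\theta$ and $\theta$ is regular, $h(\nu)=\sup F(\nu)$ is below $\theta$; and $f$ is bounded on every set on which $h$ is.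

\emph{Proof of \textup{(a)}.} Let $U$ be uniform. By Theorem~\ref{thm:formula} we must count the classes of $({}^\lambda\mu)^V/U_0$; their number lies between $\mu$ and $(\mu^\lambda)^V=2^\lambda$.

Suppose $U$ is $\theta$-indecomposable. For $f\in({}^\lambda\mu)^V$ the function $h(\nu)=\min\{\xi:f(\nu)<\mu_\xi\}$ is in $V$, so it is bounded by some $\xi<\theta$ on a set $X\in U_0$. Changing $f$ to $0$ outside $X$ gives an equivalent function in $({}^\lambda\mu_\xi)^V$. Hence there are at most $\sum_{\xi<\theta}(\mu_\xi^\lambda)^V\le\mu$ classes.

Suppose $U$ is not $\theta$-indecomposable. By \eqref{eq:ground} there is $h:\lambda\to\theta$ in $V$ with $\{\nu:h(\nu)>\zeta\}\in U_0$ for all $\zeta<\theta$. We use $h$ to record longer and longer initial segments of a function on $\theta$. Fix in $V$ an injection $c:{}^{<\theta}\mu\to\mu$, and for $F\in({}^\theta\mu)^V$ let $f_F(\nu)=c(F{\restriction}h(\nu))$, a function in $({}^\lambda\mu)^V$. If $F(\zeta)\ne F'(\zeta)$, then $f_F(\nu)\ne f_{F'}(\nu)$ whenever $h(\nu)>\zeta$, so $f_F\not\equiv f_{F'}$. Hence there are at least $(\mu^\theta)^V=2^\lambda$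 classes.

\emph{Proof of \textup{(b)}.} The inclusion follows from (a). Since $\theta\le\lambda$, there is $h:\lambda\to\theta$ all of whose fibers have size $\lambda$. The sets $\{\nu:h(\nu)\ge\xi\}\setminus Z$ with $\xi<\theta$ and $|Z|<\lambda$ are nonempty and closed under finite intersections. An ultrafilter containing them is uniform, and $h$ is bounded on none of its members. By (a) its character is $2^\lambda$.

\emph{Proof of \textup{(c)}.} Let $D\in V$ be a $\theta$-indecomposable uniform ultrafilter on $\lambda$ in $V$. Every $X\in D$ still has size $\lambda$ in $V[G]$, so the sets $X\setminus Z$ with $X\in D$, $Z\in V[G]$, $|Z|<\lambda$ are nonempty and closed under finite intersections. Let $U$ be an ultrafilter containing them. It is uniform, and $U\cap V=D$ because $D$ is maximal among proper filters on $\mathcal P(\lambda)^V$. By \eqref{eq:ground}, $U$ is $\theta$-indecomposable, so $\mathrm{Ch}(U)=\mu$ by (a).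
\end{proof}

\begin{example}\label{ex:two}
Let $\sigma=\omega$ and $\mu=\beth_{\omega_1}$, so $\theta=\omega_1$. For $\lambda=\omega_1$ no uniform ultrafilter is $\theta$-indecomposable, and in $V[G]$ the spectrum is $\{2^{\omega_1}\}$. If instead $\lambda$ is measurable in $V$ and $\mu=\beth_{\lambda+\omega_1}$, the spectrum is $\{\mu,(2^\mu)^V\}$. This set is convex exactly when $2^\mu=\mu^+$ in $V$.
\end{example}

\section{The model with a gap}\label{sec:model}

By Theorem~\ref{thm:dichotomy} we need a ground model with a strong limit cardinal $\mu$ of cofinality $\theta$ such that $2^\mu>\mu^+$, and a singular $\lambda\in[\theta,\mu)$ carrying a $\theta$-indecomposable uniform ultrafilter. Two constraints on $\theta$ are forced on us: $\theta>\sigma$, so $\theta$ is uncountable, and $\theta\ne\operatorname{cf}(\lambda)$. The ultrafilter is obtained by summing measures along a sequence shorter than $\theta$.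

\begin{lemma}\label{lem:sum}
Let $\tau<\theta$ be regular, let $\langle\lambda_i:i<\tau\rangle$ be a strictly increasing sequence of measurable cardinals above $\theta$, and let $\lambda=\sup_{i<\tau}\lambda_i$. Then $\lambda$ carries a $\theta$-indecomposable uniform ultrafilter.
\end{lemma}

\begin{proof}
Let $U_i$ be a $\lambda_i$-complete nonprincipal ultrafilter on $\lambda_i$, let $E$ be a uniform ultrafilter on $\tau$, and put
\[
D=\{X\subseteq\lambda:\{i<\tau:X\cap\lambda_i\in U_i\}\in E\}.
\]
Then $D$ is a proper filter, and it is an ultrafilter because for each $X$ the sets $\{i:X\cap\lambda_i\in U_i\}$ and $\{i:\lambda_i\setminus X\in U_i\}$ partition $\tau$. If $X\in D$, then $|X\cap\lambda_i|=\lambda_i$ for unboundedly many $i<\tau$, so $|X|=\lambda$. Let $f:\lambda\to\theta$. As $\theta<\lambda_i$, there are $X_i\in U_i$ and $\xi_i<\theta$ such that $f$ has constant value $\xi_i$ on $X_i$. As $\tau<\theta$ and $\theta$ is regular, $\xi^*=\sup_{i<\tau}(\xi_i+1)<\theta$. The set $\{\nu:f(\nu)<\xi^*\}$ contains every $X_i$, so it belongs to $D$.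
\end{proof}

For $\mu$ we start from a large cardinal $\kappa$ with $2^\kappa$ large and change its cofinality to $\theta$. The forcing must keep $\kappa$ a strong limit, preserve the cardinals above $\kappa$, and leave the measurable cardinals $\lambda_i$ untouched.

\begin{proposition}[Magidor]\label{prop:magidor}
Let $\kappa$ be $2^\kappa$-supercompact, $\theta<\kappa$ regular and $\theta\le\delta<\kappa$. There is a $\kappa^+$-c.c.\ forcing $R$ with $|R|\le2^\kappa$ that adds no new subsets of $\delta$ and forces that $\kappa$ is a strong limit cardinal of cofinality $\theta$.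
\end{proposition}

The proof occupies Section~\ref{sec:magidor}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Work first in $W$. Let $\theta<\kappa$ be regular with $\theta>\max(\sigma,\tau)$. The cardinal $\kappa$ is a limit of measurable cardinals: if $j:W\to M$ witnesses $2^\kappa$-supercompactness, then $M$ contains all subsets of $\mathcal P(\kappa)$, so $\kappa$ is measurable in $M$; for $\nu<\kappa$ it witnesses in $M$ that there is a measurable cardinal in $(j(\nu),j(\kappa))$, and by elementarity there is one in $(\nu,\kappa)$. Choose a strictly increasing sequence $\langle\lambda_i:i<\tau\rangle$ of measurable cardinals in $(\theta,\kappa)$ and let $\lambda=\sup_{i<\tau}\lambda_i$. Then $\lambda<\kappa$ and $\operatorname{cf}(\lambda)=\tau<\lambda$.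

Let $V$ be an extension of $W$ by the forcing $R$ of Proposition~\ref{prop:magidor} with $\delta=\lambda$. There are no new subsets of $\lambda$, hence no new subsets of $\lambda\times\lambda$. So in $V$, $\lambda$ is a cardinal of cofinality $\tau$, the cardinals $\tau$ and $\theta$ are regular, and $\sigma^{<\sigma}=\sigma$. Each $\lambda_i$ is measurable in $V$, since its subsets, and the sequences of fewer than $\lambda_i$ of its subsets, are the same in $W$ and $V$. By Lemma~\ref{lem:sum}, $V$ has a $\theta$-indecomposable uniform ultrafilter on $\lambda$. Moreover $\kappa$ is a strong limit cardinal of cofinality $\theta$ in $V$, and $\sigma<\theta<\lambda<\kappa$. By (F3) the cardinals above $\kappa$ are preserved, so $\kappa^{+\rho}$ is the same in $W$ and $V$, and $(2^\kappa)^V\ge(2^\kappa)^W\ge\kappa^{+\rho}$.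

Let $G$ be $V$-generic for $\mathrm{Fn}(\kappa\times\lambda,2,{<}\sigma)$, and apply Theorem~\ref{thm:dichotomy} with $\mu=\kappa$. Cardinals and cofinalities are preserved, so in $V[G]$ the cardinal $\lambda$ is singular of cofinality $\tau$, and
\[
\mathrm{Sp}_\chi(\lambda)=\{\kappa,2^\lambda\},\qquad2^\lambda=(2^\kappa)^V\ge\kappa^{+\rho}.
\]
As $\rho\ge2$, we have $\kappa<\kappa^+<2^\lambda$ and $\kappa^+\notin\mathrm{Sp}_\chi(\lambda)$, so the spectrum is not convex.

Finally suppose $2^\kappa=\kappa^{+\rho}$ in $W$. Since $|R|\le2^\kappa$ and antichains of $R$ have size at most $\kappa$, there are at most $(2^\kappa)^\kappa=2^\kappa$ antichains, and at most $(2^\kappa)^\kappa=2^\kappa$ functions from $\kappa$ to antichains. By (F4), $(2^\kappa)^V\le\kappa^{+\rho}$, so $2^\lambda=\kappa^{+\rho}$ in $V[G]$.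
\end{proof}

It remains to produce $W$. A forcing is \emph{$\kappa$-directed closed} if every directed subset of size $<\kappa$ has a lower bound.

\begin{lemma}\label{lem:W}
Let $\kappa$ be supercompact in $W_0$ and let $\rho\ge2$ be an ordinal. Then $W_0$ has a forcing extension $W$ in which $\kappa$ is supercompact and $2^\kappa\ge\kappa^{+\rho}$. If GCH holds in $W_0$ and $\rho$ is a successor ordinal, then $2^\kappa=\kappa^{+\rho}$ in $W$.
\end{lemma}

\begin{proof}
By Laver's theorem \cite{Laver} there is a forcing of size $\kappa$ giving an extension $W_1$ in which $\kappa$ is supercompact and stays so after any $\kappa$-directed closed forcing. Let $W$ be an extension of $W_1$ by $Q=\mathrm{Fn}(\kappa^{+\rho}\times\kappa,2,{<}\kappa)$. The union of a directed set of fewer than $\kappa$ conditions is a condition, so $\kappa$ is supercompact in $W$. Since $\kappa$ is inaccessible in $W_1$, we have $\kappa^{<\kappa}=\kappa$, and $Q$ is $\kappa^+$-c.c.\ and preserves cardinals by (F6). The rows of the generic function are $\kappa^{+\rho}$ distinct subsets of $\kappa$, by the density argument in the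 proof of Theorem~\ref{thm:dichotomy}.

Assume GCH in $W_0$. The first forcing has size $\kappa$, so it preserves cardinals above $\kappa$, and for $\nu\ge\kappa$ the subsets of $\nu$ in $W_1$ have at most $(2^{\nu\cdot\kappa})^{W_0}=\nu^+$ nice names; so $2^\nu=\nu^+$ in $W_1$. If $\rho$ is a successor, then $\kappa^{+\rho}=\nu^+$ with $\nu\ge\kappa$. Functions from $\kappa$ to $\nu^+$ are bounded, so $(\nu^+)^\kappa\le\nu^+\cdot\nu^\kappa\le\nu^+\cdot2^\nu=\nu^+$ in $W_1$. Thus $|Q|=\nu^+$, there are at most $\nu^+$ nice $Q$-names for subsets of $\kappa$, and $2^\kappa=\kappa^{+\rho}$ in $W$.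
\end{proof}

Corollary~\ref{cor:answer} follows from Lemma~\ref{lem:W} and Theorem~\ref{thm:main} with $\rho=2$ and $\tau=\sigma=\omega$.

\begin{remark}\label{rem:scope}
In these models $2^\sigma\ge\kappa>\lambda$, so $\lambda$ is singular but not a strong limit. The question asks only for $\lambda>\operatorname{cf}(\lambda)$; nothing is claimed here about strong limit $\lambda$.
\end{remark}

\section{Changing the cofinality of a supercompact cardinal}\label{sec:magidor}

We prove Proposition~\ref{prop:magidor}. Replacing $\delta$ by $|\delta|\ge\theta$, we assume that $\delta$ is a cardinal. A condition will be a finite approximation to a cofinal subset $C$ of $\kappa$, together with measure one sets restricting further points. If points could be added only at the top, $C$ would have order type $\omega$. To reach uncountable cofinality, points must also be added below existing points, so the points themselves have to carry measures, and these measures must cohere with those on $\kappa$. We first build the measures.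

\subsection{Normal measures}

A \emph{normal measure} on $\alpha$ is a nonprincipal $\alpha$-complete ultrafilter $U$ on an uncountable cardinal $\alpha$ that is closed under diagonal intersections: if $X_\xi\in U$ for $\xi<\alpha$, then $\{\nu<\alpha:\nu\in X_\xi\text{ for all }\xi<\nu\}\in U$. Let $j_U:V\to\mathrm{Ult}(V,U)$ be the ultrapower embedding into a transitive class, and let $[F]$ be the element represented by a function $F$ on $\alpha$. By \L o\'s's theorem, a statement holds of $[F_1],\dots,[F_n]$ in $\mathrm{Ult}(V,U)$ if and only if it holds of $F_1(\beta),\dots,F_n(\beta)$ for $U$-almost all $\beta$.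

\begin{itemize}
\item[(N1)] $\alpha$ is inaccessible, $j_U(x)=x$ for $x\in V_\alpha$, $j_U(\alpha)>\alpha$, $[\mathrm{id}]=\alpha$, and $[F]=j_U(F)(\alpha)$. For $a\subseteq\alpha$ we have $a=j_U(a)\cap\alpha=[\beta\mapsto a\cap\beta]$. So $\mathrm{Ult}(V,U)$ contains all subsets of $\alpha$ and all functions from $\alpha$ to $\alpha$; hence $\alpha$ is inaccessible there, and almost all $\beta<\alpha$ are inaccessible.
\item[(N2)] Let $m:L\to\alpha$ have fibers of size $<\alpha$, and let $X_t\in U$ for $t\in L$. Then $\{\nu<\alpha:\nu\in X_t\text{ whenever }m(t)<\nu\}\in U$. (Intersect along each fiber, then take the diagonal intersection.)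
\item[(N3)] If $E_\beta\subseteq\beta$ for almost all $\beta$, then there is $E\subseteq\alpha$ with $E_\beta=E\cap\beta$ for almost all $\beta$. (Let $E=[\beta\mapsto E_\beta]\subseteq[\mathrm{id}]=\alpha$ and use $E=[\beta\mapsto E\cap\beta]$.)
\item[(N4)] $U\notin\mathrm{Ult}(V,U)$. (Otherwise $\mathrm{Ult}(V,U)$ could form the ordered set ${}^\alpha\alpha/U$, of order type $j_U(\alpha)$, and would see $|j_U(\alpha)|\le2^\alpha$, although $j_U(\alpha)>\alpha$ is inaccessible there.)
\end{itemize}

If $U'\in\mathrm{Ult}(V,U)$ for normal measures $U',U$ on $\kappa$, then $U'$ is represented by a function assigning to almost every $\beta<\kappa$ a normal measure on $\beta$. This is the source of measures on the points, and supercompactness supplies long sequences that increase in this sense.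

\begin{lemma}\label{lem:mitchell}
If $\kappa$ is $2^\kappa$-supercompact, then every set $\mathcal S$ of fewer than $\kappa$ normal measures on $\kappa$ is contained in $\mathrm{Ult}(V,U)$ for some normal measure $U$ on $\kappa$. Hence there are pairwise distinct normal measures $\langle U_\xi:\xi<\theta\rangle$ on $\kappa$ with $U_\eta\in\mathrm{Ult}(V,U_\xi)$ for $\eta<\xi<\theta$.
\end{lemma}

\begin{proof}
Call $\mathcal S$ \emph{bad} if it is a counterexample, and suppose that a bad set exists. Let $j:V\to M$ witness $2^\kappa$-supercompactness. Then $M$ contains all subsets of $\mathcal P(\kappa)$, all sets of fewer than $\kappa$ such subsets, and all functions from $\kappa$ to $V_\kappa$; in particular $V$ and $M$ have the same normal measures on $\kappa$. By (N1) and \L o\'s's theorem, a set $X\subseteq\mathcal P(\kappa)$ belongs to $\mathrm{Ult}(V,U)$ if and only if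
\[
X=\{a\subseteq\kappa:\{\beta<\kappa:a\cap\beta\in F(\beta)\}\in U\}
\]
for some function $F$ on $\kappa$ with $F(\beta)\subseteq\mathcal P(\beta)$. This criterion has the same meaning in $V$ and $M$. So a set is bad in $V$ if and only if it is bad in $M$.

Let $U^*=\{a\subseteq\kappa:\kappa\in j(a)\}$, a normal measure on $\kappa$, let $N=\mathrm{Ult}(V,U^*)$, and let $k:N\to M$ be the elementary map $k([F])=j(F)(\kappa)$. Then $k\circ j_{U^*}=j$, so $k$ fixes the ordinals below $\kappa$, and $k(\kappa)=k([\mathrm{id}])=\kappa$. Hence $k(a)=a$ for all $a\in\mathcal P(\kappa)=\mathcal P(\kappa)^N=\mathcal P(\kappa)^M$. If $X\in N$ and $X\subseteq\mathcal P(\kappa)$, then $k(X)\subseteq\mathcal P(\kappa)$, and $a\in X$ if and only if $a=k(a)\in k(X)$; so $k(X)=X$.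

Since $M$ has a bad set and $k(\kappa)=\kappa$, there is $\mathcal S\in N$ that is bad in $N$, and $k(\mathcal S)$ is bad in $M$, hence in $V$. As $N$ enumerates $\mathcal S$ in length $<\kappa$ and $k$ fixes that length, $k(\mathcal S)=\{k(X):X\in\mathcal S\}=\mathcal S$. But $\mathcal S\subseteq N=\mathrm{Ult}(V,U^*)$, so $\mathcal S$ is not bad in $V$, a contradiction.

Choose $U_\xi$ by recursion, applying the first part to $\{U_\eta:\eta<\xi\}$. For $\eta<\xi$ we have $U_\eta\ne U_\xi$ by (N4).
\end{proof}

\subsection{A coherent system}

For $\eta<\xi<\theta$ choose $X_{\eta\xi}\in U_\eta\setminus U_\xi$, and let $B^0_\xi$ be the set of inaccessible cardinals in $(\delta,\kappa)$ that belong to $X_{\xi\eta}$ for all $\eta>\xi$ and to $\kappa\setminus X_{\eta\xi}$ for all $\eta<\xi$. As $\theta<\kappa$, $B^0_\xi\in U_\xi$, and these sets are pairwise disjoint. For $\eta<\xi$ let $f^\xi_\eta$ represent $U_\eta$ in $\mathrm{Ult}(V,U_\xi)$, with $f^\xi_\eta(\beta)\subseteq\mathcal P(\beta)$ for all $\beta<\kappa$.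

We choose sets $B_\xi\subseteq B^0_\xi$ in $U_\xi$ and use the following notation: $B=\bigcup_{\xi<\theta}B_\xi$ and $B_{<\xi}=\bigcup_{\eta<\xi}B_\eta$; for $\alpha\in B_\xi$, the \emph{order} of $\alpha$ is $o(\alpha)=\xi$, and $U(\alpha,\eta)=f^\xi_\eta(\alpha)$ for $\eta<\xi$; finally $o(\kappa)=\theta$ and $U(\kappa,\eta)=U_\eta$. The choice is made so that for all $\alpha\in B\cup\{\kappa\}$:
\begin{itemize}
\item[(C1)] for $\eta<o(\alpha)$, $U(\alpha,\eta)$ is a normal measure on $\alpha$ and $B_\eta\cap\alpha\in U(\alpha,\eta)$;
\item[(C2)] for $\zeta<\eta<o(\alpha)$ and $X\subseteq\alpha$,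
\[
X\in U(\alpha,\zeta)\iff\{\beta\in B_\eta\cap\alpha:X\cap\beta\in U(\beta,\zeta)\}\in U(\alpha,\eta).
\]
\end{itemize}
For $\alpha=\kappa$ these hold for any choice of $B_\eta\in U_\eta$: (C1) is immediate, and (C2) is \L o\'s's theorem in $\mathrm{Ult}(V,U_\eta)$ applied to $X=[\beta\mapsto X\cap\beta]$ and $U_\zeta=[f^\eta_\zeta]$. For $\alpha<\kappa$ we reflect. Suppose $B_\eta$ has been chosen for $\eta<\xi$, and let $j=j_{U_\xi}$. For fixed $\zeta<\eta<\xi$ consider the following statements about $\alpha<\kappa$: ``$f^\xi_\eta(\alpha)$ is a normal measure on $\alpha$ containing $B_\eta\cap\alpha$'', and ``for all $X\subseteq\alpha$, $X\in f^\xi_\zeta(\alpha)$ if and only if $\{\beta\in B_\eta\cap\alpha:X\cap\beta\in f^\eta_\zeta(\beta)\}\in f^\xi_\eta(\alpha)$''. By (N1), $j(f^\xi_\eta)(\kappa)=U_\eta$, $j(f^\xi_\zeta)(\kappa)=U_\zeta$, $j(B_\eta)\cap\kappa=B_\eta$ and $j(f^\eta_\zeta){\restriction}\kappa=f^\eta_\zeta$. So the $j$-images of the two statements, evaluated at $\kappa$, are the instances of (C1) and (C2) for $\kappa$, and they hold in $\mathrm{Ult}(V,U_\xi)$, which has the same subsets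 of $\kappa$ as $V$. By \L o\'s's theorem each statement holds for $U_\xi$-almost all $\alpha$. Let $B_\xi$ be the set of $\alpha\in B^0_\xi$ satisfying the first statement for all $\eta<\xi$ and the second for all $\zeta<\eta<\xi$; there are fewer than $\kappa$ statements, so $B_\xi\in U_\xi$.

Every $\alpha\in B\cup\{\kappa\}$ is inaccessible and satisfies $o(\alpha)\le\theta\le\delta<\alpha$. The sets attached to $\alpha$ in a condition must be large for all measures on $\alpha$, so let
\[
\mathcal F(\alpha)=\{A\subseteq B_{<o(\alpha)}\cap\alpha:A\in U(\alpha,\eta)\text{ for all }\eta<o(\alpha)\}.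
\]
If $o(\alpha)=0$, then $\mathcal F(\alpha)=\{\emptyset\}$. By (C1), $B_{<o(\alpha)}\cap\alpha\in\mathcal F(\alpha)$. If $A\in\mathcal F(\alpha)$, then $\mathcal F(\alpha)$ also contains $A$ minus any bounded subset of $\alpha$, the intersection of $A$ with fewer than $\alpha$ members of $\mathcal F(\alpha)$, and the intersection of $A$ with a diagonal intersection, as in (N2), of members of $\mathcal F(\alpha)$. Coherence implies that large sets reflect.
\begin{itemize}
\item[(C3)] If $A\in\mathcal F(\alpha)$ and $\eta<o(\alpha)$, then $\{\beta\in A\cap B_\eta:A\cap\beta\cap B_{<\eta}\in\mathcal F(\beta)\}\in U(\alpha,\eta)$.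
\end{itemize}
Indeed, by (C2), for each $\zeta<\eta$ the set of $\beta\in B_\eta\cap\alpha$ with $A\cap\beta\in U(\beta,\zeta)$ is in $U(\alpha,\eta)$. Intersect these fewer than $\alpha$ sets with $A\cap B_\eta$. For $\beta$ in the intersection and $\zeta<\eta=o(\beta)$, both $A\cap\beta$ and, by (C1) at $\beta$, $B_{<\eta}\cap\beta\supseteq B_\zeta\cap\beta$ are in $U(\beta,\zeta)$.

\subsection{The forcing}

Let $\gamma\in\{\delta\}\cup B$ and $\alpha\in B\cup\{\kappa\}$ with $\gamma<\alpha$. The forcing $R(\gamma,\alpha)$ consists of the sequences
\[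
p=\langle(\alpha_1,A_1),\dots,(\alpha_{n+1},A_{n+1})\rangle,\qquad n\ge0,
\]
with $\gamma=\alpha_0<\alpha_1<\dots<\alpha_{n+1}=\alpha$, $\alpha_i\in B$ for $1\le i\le n$, and $A_i\in\mathcal F(\alpha_i)$, $A_i\subseteq(\alpha_{i-1},\alpha_i)$ for $1\le i\le n+1$. The pairs $(\alpha_i,A_i)$ are the \emph{entries} and $\alpha_1,\dots,\alpha_n$ the \emph{points} of $p$. Put $q\le p$ if every point of $p$ is a point of $q$, and every entry $(\beta,E)$ of $q$ with $\alpha_{i-1}<\beta\le\alpha_i$ satisfies $E\subseteq A_i$, and $\beta\in A_i$ if $\beta\ne\alpha_i$. In words: new points in the $i$-th interval and all sets in that interval come from $A_i$. Put $q\le^*p$ if moreover $q$ and $p$ have the same points. The relation $\le$ is transitive: if $r\le q\le p$ and $(\beta,E)$ is an entry of $r$ in the $i$-th interval of $p$, let $(\beta',E')$ be the first entry of $q$ with $\beta'\ge\beta$; then $\beta'\le\alpha_i$ and $E\subseteq E'\subseteq A_i$, and if $\beta\ne\alpha_i$, then either $\beta\in E'\subseteq A_i$ or $\beta=\beta'\in A_i$. Let $R=R(\delta,\kappa)$.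

Since $A_i\subseteq B_{<o(\alpha_i)}$, a new point added below $\alpha_i$ and above $\alpha_{i-1}$ has order less than $o(\alpha_i)$. If $o(\alpha)=0$, the condition $\langle(\alpha,\emptyset)\rangle$ has no proper extension. If $o(\alpha)=1$, the extensions of $\langle(\alpha,A)\rangle$ are the sequences $\langle(\beta_1,\emptyset),\dots,(\beta_n,\emptyset),(\alpha,A')\rangle$ with $\beta_i\in A$ and $A'\subseteq A$; this is Prikry forcing with the measure $U(\alpha,0)$, in which points are added only at the top. If $o(\alpha)=2$, one can add a point $\beta$ of order $1$, and later add points of order $0$ below $\beta$.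

For $t\in R(\gamma,\beta)$ and $r\in R(\beta,\alpha)$ with $\beta\in B$, the concatenation $t^\frown r$ is in $R(\gamma,\alpha)$.

\begin{itemize}
\item[(R1)] $|R(\gamma,\alpha)|\le2^\alpha$.
\item[(R2)] (Insertion.) If $\beta\in A_i$ and $A_i\cap\beta\cap B_{<o(\beta)}\in\mathcal F(\beta)$, then replacing the entry $(\alpha_i,A_i)$ by the two entries $(\beta,A_i\cap\beta\cap B_{<o(\beta)})$ and $(\alpha_i,A_i\setminus(\beta+1))$ gives an extension of $p$. By (C3), for each $\eta<o(\alpha_i)$ the set of such $\beta\in B_\eta$ is in $U(\alpha_i,\eta)$, hence unbounded in $\alpha_i$.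
\item[(R3)] (Factoring.) For $t\in R(\gamma,\beta)$ and $r\in R(\beta,\alpha)$, the map $(t',r')\mapsto t'^\frown r'$ is an isomorphism from $\{t':t'\le t\}\times\{r':r'\le r\}$ onto $\{q:q\le t^\frown r\}$, because every such $q$ has the point $\beta$ and the order is defined interval by interval.
\item[(R4)] Any nonempty family of at most $2^\gamma$ conditions of $R(\gamma,\alpha)$ with the same points has a common $\le^*$-extension, obtained by intersecting the sets entry by entry; here $2^\gamma<\alpha_i$ since $\alpha_i>\gamma$ is inaccessible.
\end{itemize}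
There are only $\kappa$ finite sets of points, so $R$ is $\kappa^+$-c.c.\ by (R4), and $|R|\le2^\kappa$ by (R1).

\subsection{The Prikry property}

The order $\le$ is not closed, but $\le^*$ is, by (R4). The next lemma allows one to use the closure of $\le^*$.

\begin{lemma}\label{lem:prikry}
For every $p\in R(\gamma,\alpha)$ and every statement $\varphi$ of the forcing language of $R(\gamma,\alpha)$ there is $q\le^*p$ deciding $\varphi$.
\end{lemma}

The main case is $p=\langle(\alpha,A)\rangle$. The plan is to shrink $A$ so much that whenever a condition with last point $\beta$ decides $\varphi$, the condition obtained by deleting $\beta$ already does. For $o(\alpha)=1$ this is a homogeneity argument. Write $s$ for the part of the condition below $\beta$. After shrinking, the decision does not depend on the top set, and it is the same for all $\beta\in A$ above $s$; and every extension of $s^\frown\langle(\alpha,A)\rangle$ can be extended to one having a first point $\beta$ above $s$. For larger orders, homogeneity is available only for each order $\eta$ separately, and in an extension of $s^\frown\langle(\alpha,A)\rangle$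 the first point $\beta$ of order $\eta$ may be preceded by points of lower order. These must lie in the set that was attached to $\beta$ when the decision was made. Steps 2--4 below arrange this by making the attached sets the initial segments of one set $E^\eta$ and shrinking $A$ into $E^\eta$.

\begin{proof}
Write $\varphi^0=\varphi$ and $\varphi^1=\neg\varphi$. We use induction on the number of points of $p$, for all $\gamma$, $\alpha$ and $\varphi$ simultaneously.

\medskip
\noindent\textbf{Conditions without points.} Let $p=\langle(\alpha,A)\rangle$. If $o(\alpha)=0$, then $p$ has no proper extension, so it decides $\varphi$. Let $o(\alpha)>0$. Let $L$, the set of \emph{lower parts}, consist of the empty sequence $\emptyset$, with $\max\emptyset=\gamma$, and all $t\in R(\gamma,\beta)$ with $\beta\in B\cap(\gamma,\alpha)$, with $\max t=\beta$. By (R1), for each $\xi<\alpha$ at most $2^{|\xi|}$ members of $L$ have $\max t=\xi$, so (N2) applies to $t\mapsto\max t$ below any inaccessible cardinal. For $t\in L$ we abbreviate $t^\frown\langle(\alpha,A')\rangle$ by $t^\frown A'$ and $t^\frown\langle(\beta,E),(\alpha,A')\rangle$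 by $t^\frown(\beta,E)^\frown A'$. For a set $A'$ and an ordinal $\xi$ let $A'_{>\xi}=A'\setminus(\xi+1)$.

\emph{Step 1: the top set.} For $t\in L$ choose $A_t\in\mathcal F(\alpha)$ with $A_t\subseteq(\max t,\alpha)$ such that $t^\frown A_t$ decides $\varphi$ if such a set exists, and $A_t=B_{<o(\alpha)}\cap(\max t,\alpha)$ otherwise. Let
\[
A^1=\{\nu\in A:\nu\in A_t\text{ for all }t\in L\text{ with }\max t<\nu\}\in\mathcal F(\alpha).
\]
Since $A^1_{>\max t}\subseteq A_t$, we have:
\begin{itemize}
\item[(a)] if $t^\frown A'$ decides $\varphi$ for some $A'$, then $t^\frown A^1_{>\max t}$ decides $\varphi$.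
\end{itemize}

\emph{Step 2: the set attached to the last point.} Call $\beta\in A^1$ \emph{good} if $A^1\cap\beta\cap B_{<o(\beta)}\in\mathcal F(\beta)$. By (C3), for each $\eta<o(\alpha)$ the good $\beta\in B_\eta$ form a set in $U(\alpha,\eta)$. Let $\beta$ be good and $t\in L$ with $\max t<\beta$. Among the sets $E\in\mathcal F(\beta)$ contained in $A^1\cap B_{<o(\beta)}\cap(\max t,\beta)$, which is itself such a set, choose $E^t_\beta$ so that $t^\frown(\beta,E^t_\beta)^\frown A^1_{>\beta}$ decides $\varphi$ if this is possible, and arbitrarily otherwise. Let $c_t(\beta)=\varepsilon<2$ if this condition forces $\varphi^\varepsilon$, and $c_t(\beta)=2$ if it does not decide $\varphi$. Then: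
\begin{itemize}
\item[(b)] if $E\in\mathcal F(\beta)$, $E\subseteq E^t_\beta$ and $t^\frown(\beta,E)^\frown A^1_{>\beta}\Vdash\varphi^\varepsilon$, then $c_t(\beta)=\varepsilon$.
\end{itemize}
Indeed, $E$ shows that a decision is possible, so $t^\frown(\beta,E^t_\beta)^\frown A^1_{>\beta}$ decides $\varphi$, and it has an extension forcing $\varphi^\varepsilon$. To remove the dependence on $t$, let
\[
E_\beta=\{\nu\in A^1\cap\beta\cap B_{<o(\beta)}:\nu\in E^t_\beta\text{ for all }t\in L\text{ with }\max t<\nu\}.
\]
This is a diagonal intersection below $\beta$, so $E_\beta\in\mathcal F(\beta)$, and $(E_\beta)_{>\max t}\subseteq E^t_\beta$ whenever $\max t<\beta$.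

\emph{Step 3: homogeneity in each order.} Fix $\eta<o(\alpha)$. For each $t\in L$ the function $c_t$ is defined $U(\alpha,\eta)$-almost everywhere and has three possible values, so it has a constant value $\varepsilon_{t,\eta}\le2$ on a set in $U(\alpha,\eta)$. By (N2) and (N3) there are $H_\eta\in U(\alpha,\eta)$, consisting of good $\beta\in B_\eta$, and $E^\eta\subseteq\alpha$ such that for all $\beta\in H_\eta$,
\[
E_\beta=E^\eta\cap\beta,\qquad\text{and}\qquad c_t(\beta)=\varepsilon_{t,\eta}\text{ for all }t\in L\text{ with }\max t<\beta .
\]
For $\zeta<\eta$ and $\beta\in H_\eta$ we have $E^\eta\cap\beta=E_\beta\in U(\beta,\zeta)$, so (C2), read from right to left, gives $E^\eta\in U(\alpha,\zeta)$.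

\emph{Step 4: the final set.} Let
\[
A^2=\bigcup_{\zeta<o(\alpha)}\Bigl(H_\zeta\cap\bigcap_{\zeta<\eta<o(\alpha)}E^\eta\Bigr).
\]
The $\zeta$-th term is an intersection of fewer than $\alpha$ members of $U(\alpha,\zeta)$, and it is contained in $A^1\cap B_\zeta$. So $A^2\in\mathcal F(\alpha)$ and $A^2\subseteq A^1\subseteq A$. Since the sets $B_\zeta$ are disjoint, $A^2\cap B_\zeta$ is exactly the $\zeta$-th term. Hence $A^2\cap B_\eta\subseteq H_\eta$ and $A^2\cap B_{<\eta}\subseteq E^\eta$ for all $\eta<o(\alpha)$. Combining this with Steps 2 and 3: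
\begin{itemize}
\item[(c)] if $\beta\in A^2\cap B_\eta$, $s\in L$ and $\max s<\beta$, then $c_s(\beta)=\varepsilon_{s,\eta}$ and $A^2\cap B_{<\eta}\cap(\max s,\beta)\subseteq E^s_\beta$.
\end{itemize}
The key claim is:
\begin{itemize}
\item[(d)] if $s\in L$, $\eta<o(\alpha)$ and $\varepsilon=\varepsilon_{s,\eta}<2$, then $s^\frown A^2_{>\max s}\Vdash\varphi^\varepsilon$.
\end{itemize}
By (F1) it suffices to extend a given $q\le s^\frown A^2_{>\max s}$ to a condition forcing $\varphi^\varepsilon$. Let $(\beta^*,E^*)$ be the first entry of $q$ with $\beta^*>\max s$ and $o(\beta^*)\ge\eta$; it exists since $o(\alpha)>\eta$. If $o(\beta^*)=\eta$, then $\beta^*<\alpha$ is a point of $q$; let $\beta=\beta^*$ and $q'=q$. If $o(\beta^*)>\eta$, use (R2) to insert a point $\beta\in E^*\cap B_\eta$, and let $q'\le q$ be the result; the entries of $q'$ below $\beta$ are the entries of $q$ below $\beta^*$. In both cases $q'\le s^\frown A^2_{>\max s}$, so all points and sets of $q'$ above $\max s$ come from $A^2$, and $\beta\in A^2\cap B_\eta$. If $(\beta',E')$ is an entry of $q'$ with $\max s<\beta'<\beta$, then $o(\beta')<\eta$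 by the choice of $\beta^*$, so $\beta'\in B_{<\eta}$ and $E'\subseteq B_{<o(\beta')}\subseteq B_{<\eta}$. The set attached to $\beta$ in $q'$ is also contained in $B_{<\eta}$. By (c), all these points and sets are elements and subsets of $E^s_\beta$. The points and sets of $q'$ above $\beta$ come from $A^2_{>\beta}\subseteq A^1_{>\beta}$. Therefore
\[
q'\le s^\frown(\beta,E^s_\beta)^\frown A^1_{>\beta},
\]
and the right side forces $\varphi^\varepsilon$ because $c_s(\beta)=\varepsilon_{s,\eta}=\varepsilon$ by (c). This proves (d).

Now choose, among all $q\le\langle(\alpha,A^2)\rangle$ deciding $\varphi$, one with the fewest points. If it has no points, then $q\le^*p$ and we are done. Otherwise $q=s^\frown(\beta,E)^\frown A'$ with $s\in L$ and $\beta$ the last point; let $\eta=o(\beta)$. By (a) applied to the lower part $s^\frown\langle(\beta,E)\rangle$, the condition $s^\frown(\beta,E)^\frown A^1_{>\beta}$ forces $\varphi^\varepsilon$ for some $\varepsilon<2$. Since $\beta\in A^2\cap B_\eta$ and $E\subseteq A^2\cap B_{<\eta}\cap(\max s,\beta)$, (c) gives $E\subseteq E^s_\beta$ and $c_s(\beta)=\varepsilon_{s,\eta}$,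 and (b) gives $c_s(\beta)=\varepsilon$. By (d), $s^\frown A^2_{>\max s}$ decides $\varphi$. It extends $\langle(\alpha,A^2)\rangle$, because the points and sets of $s$ come from $A^2$, and it has fewer points than $q$, a contradiction.

\medskip
\noindent\textbf{Conditions with points.} Let $\beta$ be the last point of $p$ and write $p=p_0{}^\frown p_1$, where $p_0\in R(\gamma,\beta)$ has one point fewer than $p$ and $p_1\in R(\beta,\alpha)$ has no points. We use the following observation.
\begin{itemize}
\item[(e)] Fix $s\in R(\beta,\alpha)$ and $\varepsilon<2$, and let $D=\{r\in R(\gamma,\beta):r^\frown s\Vdash\varphi^\varepsilon\}$. If $D$ is dense below $r$, then $r\in D$. Hence a condition deciding ``$\dot G\cap D\ne\emptyset$'' either belongs to $D$ or has no extension in $D$. The same holds for $D=\{s\in R(\beta,\alpha):r^\frown s\Vdash\varphi^\varepsilon\}$ with $r$ fixed.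
\end{itemize}
To see this, let $D$ be dense below $r$. By (R3) an extension of $r^\frown s$ has the form $r'^\frown s'$ with $r'\le r$, $s'\le s$. Take $r''\le r'$ in $D$; then $r''^\frown s'$ extends $r'^\frown s'$ and $r''^\frown s$, so it forces $\varphi^\varepsilon$. By (F1), $r^\frown s\Vdash\varphi^\varepsilon$. The second sentence follows from (F1), as $D$ is closed downward, and the argument is symmetric in the two factors.

For each $r\le p_0$ and $\varepsilon<2$, the case without points, applied in $R(\beta,\alpha)$, and (e) give $s_{r,\varepsilon}\le^*p_1$ such that either $r^\frown s_{r,\varepsilon}\Vdash\varphi^\varepsilon$ or no $s'\le s_{r,\varepsilon}$ has $r^\frown s'\Vdash\varphi^\varepsilon$. There are at most $2^\beta$ pairs $(r,\varepsilon)$, so by (R4) there is $s\le^*s_{r,\varepsilon}$ for all of them. Let $D^\varepsilon=\{r\in R(\gamma,\beta):r^\frown s\Vdash\varphi^\varepsilon\}$. Then $D^0\cup D^1$ is dense below $p_0$: given $r\le p_0$, let $r'^\frown s'\le r^\frown s$ force some $\varphi^\varepsilon$; since $s'\le s_{r',\varepsilon}$, the first alternative holds for $(r',\varepsilon)$,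 so $r'\in D^\varepsilon$. By the induction hypothesis and (e), there is $r_0\le^*p_0$ that belongs to $D^0$ or has no extension in $D^0$. In the second case $D^1$ is dense below $r_0$, so $r_0\in D^1$ by (e). In both cases $r_0{}^\frown s\le^*p$ decides $\varphi$.
\end{proof}

\subsection{The generic extension}

\begin{proof}[Proof of Proposition~\ref{prop:magidor}]
The size and the chain condition of $R$ were noted after (R4).

\emph{$R(\gamma,\kappa)$ adds no new subsets of $(2^\gamma)^V$.} Let $\dot x$ be a name for such a subset and $p$ a condition. By Lemma~\ref{lem:prikry}, for each $\xi<2^\gamma$ some $q_\xi\le^*p$ decides ``$\xi\in\dot x$''. By (R4) the $q_\xi$ have a common extension $q$, which forces $\dot x$ to equal $\{\xi:q\Vdash\xi\in\dot x\}\in V$. In particular $R$ adds no new subsets of $\delta$. As $\theta\le\delta$, there are no new subsets of $\theta\times\theta$, and $\theta$ remains regular.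

Let $G$ be $R$-generic and let $C$ be the set of points of conditions in $G$. By (R2), applied to the last entry of a condition, and by density, $C\cap B_\xi$ is unbounded in $\kappa$ for every $\xi<\theta$.

\emph{$\kappa$ is a strong limit cardinal in $V[G]$.} Let $\nu<\kappa$ be an ordinal, take $\alpha\in C$ above $\nu$, and let $t^\frown r\in G$ with $t\in R(\delta,\alpha)$, $r\in R(\alpha,\kappa)$. Let $P_0=\{t':t'\le t\}$. By (R3) and (F5), $V[G]=V[G_1][G_0]$, where $G_1$ is generic for $R(\alpha,\kappa)$ below $r$ and $G_0$ is $V[G_1]$-generic for $P_0$. Every $x\subseteq\nu$ in $V[G]$ has the form $\{\xi<\nu:(\xi,t')\in n\text{ for some }t'\in G_0\}$ with $n\in V[G_1]$, $n\subseteq\nu\times P_0$. In $V$, $|\nu\times P_0|\le2^\alpha$ by (R1), and $R(\alpha,\kappa)$ adds no new subsets of $(2^\alpha)^V$; so $n\in V$. Thus in $V[G]$ the set $\mathcal P(\nu)$ is an image of the ordinal $(2^{2^\alpha})^V$, which is below $\kappa$ because $\kappa$ is inaccessible in $V$. If $\kappa$ were not a cardinal in $V[G]$, then for $\nu=|\kappa|^{V[G]}<\kappa$ we would get $|\mathcal P(\nu)|\le|\kappa|=\nu$,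 contradicting Cantor's theorem. So $\kappa$ is a cardinal, and $|\mathcal P(\nu)|<\kappa$ for all $\nu<\kappa$.

\emph{$\operatorname{cf}(\kappa)=\theta$ in $V[G]$.} For $\xi<\theta$ let $u(\xi)=\min\{\beta\in C:o(\beta)\ge\xi\}$; this function is nondecreasing. Given $\nu<\kappa$, take $p=\langle(\alpha_1,A_1),\dots,(\alpha_{n+1},A_{n+1})\rangle\in G$ with last point $\alpha_n>\nu$, and let $\xi<\theta$ exceed $o(\alpha_1),\dots,o(\alpha_n)$. Let $\beta\in C$ with $\beta\le\alpha_n$. If $\beta$ is one of the $\alpha_i$, then $o(\beta)<\xi$. Otherwise $\beta$ is a point of some $q\in G$ with $q\le p$, so $\beta\in A_i$ for some $i\le n$, and $o(\beta)<o(\alpha_i)<\xi$. Hence $u(\xi)>\alpha_n>\nu$. So $u$ is a nondecreasing cofinal map from the regular cardinal $\theta$ to $\kappa$, and $\operatorname{cf}(\kappa)=\theta$.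
\end{proof}

\begin{thebibliography}{9}

\bibitem{GMS}
Shimon Garti, Menachem Magidor, Saharon Shelah,
\emph{On the spectrum of characters of ultrafilters},
arXiv:1601.01409 (2016).

\bibitem{Laver}
Laver, \emph{Israel J. Math.} 29 (1978).

\end{thebibliography}
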